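\title{The second eigenvalues of a graph and its complement}

\begin{abstract}
We prove that every graph $G$ on $n\ge 2$ vertices satisfies
$\lambda_2(G)+\lambda_2(\overline G)\le -1+\sqrt{n^2/2-n+1}$, where $\lambda_2$ is the second largest adjacency eigenvalue. Equality holds only for $4\mid n$ and for one explicit blow-up of the path on four vertices, and for odd $n$ a stronger bound holds. The proof passes to the Seidel matrix of $G$, replaces it by the sign pattern of a matrix of rank two, recognizes this pattern as the Seidel matrix of a threshold graph up to switching, and shows that such matrices have no eigenvalue in $(-1,1)$.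
\end{abstract}

\section{Introduction}

For a real symmetric matrix $M$ of order $n$ we write $\lambda_1(M)\ge\dots\ge\lambda_n(M)$ for its eigenvalues. Graphs are finite and simple, $A(G)$ is the adjacency matrix of $G$, $\overline G$ is its complement, and $\lambda_i(G)=\lambda_i(A(G))$. For a graph on $n\ge2$ vertices put
\[
\sigma(G)=\lambda_2(G)+\lambda_2(\overline G).
\]
How large can $\sigma(G)$ be? A large second eigenvalue comes from two dense parts with few edges between them: two disjoint cliques of size $n/2$ have $\lambda_2=n/2-1$. But every pair of vertices is an edge of only one of $G$ and $\overline G$, and the complement of the two cliques is a complete bipartite graph, with $\lambda_2=0$ for $n\ge4$. This gives $\sigma=n/2-1$.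

It is better to share the pairs between the two graphs. For $n=4$ two disjoint edges give $\sigma=1$, whereas the path on four vertices is isomorphic to its complement, has characteristic polynomial $t^4-3t^2+1$ and second eigenvalue $(\sqrt5-1)/2$, and gives $\sigma=\sqrt5-1>1$. The path can be blown up. For $a,b\ge1$ let $H(a,b)$ have vertex set $P^+\cup Q^+\cup Q^-\cup P^-$ with $|P^\pm|=a$ and $|Q^\pm|=b$, where $P^+,P^-$ are cliques, $Q^+,Q^-$ are independent sets, all edges are present between $P^+$ and $Q^+$, between $Q^+$ and $Q^-$, and between $Q^-$ and $P^-$, and there are no other edges. Then $H(1,1)$ is the path, and the complement of $H(a,b)$ is $H(b,a)$, with the four parts in the order $Q^-,P^+,P^-,Q^+$. We compute in Proposition~\ref{prop:H} that $\sigma(H(k,k))=-1+\sqrt{n^2/2-n+1}$ for $n=4k$, which is of order $n/\sqrt2$.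

A bound of Nikiforov and Yuan states that $\sigma(G)\le-1+n/\sqrt2$ for every graph on $n$ vertices, so the order $n/\sqrt2$ is the right one. Since $n^2/2-n+1=\frac12\bigl((n-1)^2+1\bigr)$, the value of $H(k,k)$ is about $-1+(n-1)/\sqrt2$, and a gap of about $1/\sqrt2$ remains. One would guess that the blown-up path cannot be beaten. The problem, posed by Huang and Lin~\cite{HL}, is to decide whether $\sigma(G)\le-1+\sqrt{n^2/2-n+1}$ for every graph $G$ on $n$ vertices. The answer is yes.

\begin{theorem}\label{thm:main}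
Every graph $G$ on $n\ge2$ vertices satisfies
\[
\lambda_2(G)+\lambda_2(\overline G)\le-1+\sqrt{\tfrac{n^2}{2}-n+1}.
\]
Equality holds if and only if $n=4k$ and $G\cong H(k,k)$.
\end{theorem}

\begin{theorem}\label{thm:other}
\begin{enumerate}
\item[(a)] If $n\ge3$ is odd, then $\sigma(G)<-1+\sqrt{n^2/2-n+3/4}$ for every graph $G$ on $n$ vertices.
\item[(b)] If $n\equiv2\pmod4$ and $n\ge6$, then the maximum of $\sigma(G)$ over graphs on $n$ vertices is at least $-1+\sqrt{n^2/2-n}$ and strictly less than $-1+\sqrt{n^2/2-n+1}$.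
\end{enumerate}
\end{theorem}

We do not determine the exact maximum of $\sigma$ when $4\nmid n$.

Both theorems follow from a statement about $\pm1$ matrices. A \emph{Seidel matrix} of order $n\ge2$ is a real symmetric matrix with zero diagonal and off-diagonal entries $\pm1$. Two Seidel matrices are \emph{switching equivalent}, $S\sim S'$, if $S'=W^TSW$ for a signed permutation matrix $W$, that is, a product of a diagonal $\pm1$ matrix and a permutation matrix; they then have the same spectrum. Let $I$ be the identity matrix, $J$ an all-ones matrix and $\mathbf1$ the all-ones vector. For $p,q\ge0$ with $p+q=n$ put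
\[
S_{p,q}=\begin{pmatrix}J-I&J\\ J&-(J-I)\end{pmatrix},
\]
where the diagonal blocks are indexed by sets $P$ and $Q$ of sizes $p$ and $q$.

\begin{theorem}\label{thm:seidel}
Let $S$ be a Seidel matrix of order $n\ge2$.
\begin{enumerate}
\item[(a)] $\lambda_1(S)^2+\lambda_n(S)^2\le(n-1)^2+1$, and hence $\lambda_1(S)-\lambda_n(S)\le\sqrt{2(n-1)^2+2}$.
\item[(b)] $\lambda_1(S)^2+\lambda_n(S)^2=(n-1)^2+1$ if and only if $S\sim S_{p,q}$ for some $p+q=n$.
\item[(c)] If $n$ is odd, then $\lambda_1(S)-\lambda_n(S)\le\sqrt{2n^2-4n+3}$, and for every odd $n\ge3$ this bound is attained.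
\end{enumerate}
\end{theorem}

\section{From graphs to Seidel matrices}\label{sec:reduction}

We use two standard facts about a real symmetric matrix $M$ of order $n$. First, $\lambda_n(M)\le x^TMx\le\lambda_1(M)$ for every unit vector $x$, and equality on either side holds only if $x$ is an eigenvector for the corresponding eigenvalue. Second, by the Courant--Fischer theorem, $\lambda_2(M)\le\max\{x^TMx: x\in V,\ |x|=1\}$ for every hyperplane $V$, and $\lambda_2(M)\ge\min\{x^TMx:x\in V,\ |x|=1\}$ for every two-dimensional subspace $V$.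

For a Seidel matrix $S$ we write
\[
\lambda(S)=\lambda_1(S),\qquad \mu(S)=-\lambda_n(S),\qquad R(S)=\sum_{i=2}^{n-1}\lambda_i(S)^2,
\]
and call $\lambda_2(S),\dots,\lambda_{n-1}(S)$ the \emph{middle eigenvalues}. Both $\lambda(S)$ and $\mu(S)$ are positive, because $S\ne0$ and $\operatorname{tr}S=0$. Conjugating $S$ by a diagonal $\pm1$ matrix changes the signs of the entries between the set of indices where the diagonal entry is $-1$ and the remaining indices; we call this \emph{switching} that set.

To $G$ we attach $S(G)=A(G)-A(\overline G)$, with entry $+1$ for adjacent and $-1$ for nonadjacent pairs. Since $A(G)+A(\overline G)=J-I$,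
\begin{equation}\label{eq:A}
A(G)=\tfrac12\bigl(J-I+S(G)\bigr),\qquad A(\overline G)=\tfrac12\bigl(J-I-S(G)\bigr).
\end{equation}
On the hyperplane $\mathbf1^\perp$ the form of $J$ vanishes, so one matrix governs both graphs, through the two ends of its spectrum.

\begin{lemma}\label{lem:reduction}
Let $S=S(G)$. Then $\lambda_2(G)\le\frac12(\lambda(S)-1)$ and $\lambda_2(\overline G)\le\frac12(\mu(S)-1)$, so
\begin{equation}\label{eq:reduction}
\sigma(G)\le-1+\tfrac12\bigl(\lambda(S)+\mu(S)\bigr).
\end{equation}
If equality holds in \eqref{eq:reduction}, then $S$ has unit eigenvectors $x,y\perp\mathbf1$ for $\lambda(S)$ and $-\mu(S)$.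
\end{lemma}

\begin{proof}
For a unit vector $x\perp\mathbf1$, \eqref{eq:A} gives $x^TA(G)x=-\frac12+\frac12x^TSx$. Hence
\[
\lambda_2(G)\le-\tfrac12+\tfrac12\max\{x^TSx:x\perp\mathbf1,\ |x|=1\}\le-\tfrac12+\tfrac12\lambda(S).
\]
If $\lambda_2(G)=\frac12(\lambda(S)-1)$, a maximizing $x$ has $x^TSx=\lambda(S)$ and is therefore an eigenvector. The same argument applies to $\overline G$, since $S(\overline G)=-S$ and $\lambda(-S)=\mu(S)$. Equality in \eqref{eq:reduction} forces equality in both bounds.
\end{proof}

The sum of the squares of all eigenvalues of $S$ is $\operatorname{tr}S^2=n(n-1)$, so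
\begin{equation}\label{eq:trace}
\lambda(S)^2+\mu(S)^2=n(n-1)-R(S).
\end{equation}
Discarding $R(S)$ and using $(\lambda+\mu)^2\le2(\lambda^2+\mu^2)$ gives only $\sigma(G)\le-1+\sqrt{n^2/2-n/2}$. Since $n(n-1)-(n-2)=(n-1)^2+1$, Theorem~\ref{thm:seidel}(a) says precisely that $R(S)\ge n-2$: the squares of the middle eigenvalues average at least $1$. The matrices $S_{p,q}$ show that no more is true.

\begin{lemma}\label{lem:Spq}
Let $S=S_{p,q}$ and $n=p+q\ge2$.
\begin{enumerate}
\item[(a)] If $p,q\ge2$, then $\lambda(S)>1$ and $-\mu(S)<-1$ are simple eigenvalues, their eigenvectors span the plane $\operatorname{span}(\mathbf1_P,\mathbf1_Q)$, and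
\begin{equation}\label{eq:Spq}
\lambda(S)-\mu(S)=p-q,\qquad\bigl(\lambda(S)+\mu(S)\bigr)^2=n^2+4pq-4n+4.
\end{equation}
The middle eigenvalues are $-1$, on the vectors supported on $P$ with sum zero, and $+1$, on the vectors supported on $Q$ with sum zero.
\item[(b)] If $\min(p,q)\le1$, then $S\sim J-I$ or $S\sim-(J-I)$, and $|\lambda(S)-\mu(S)|=n-2$.
\end{enumerate}
In both cases $\lambda(S)^2+\mu(S)^2=(n-1)^2+1$.
\end{lemma}

\begin{proof}
(a) If $z$ is supported on $P$ with sum zero, the blocks $J$ annihilate it and $Sz=-z$; on $Q$ one gets $Sz=z$. These vectors span the orthogonal complement of $\operatorname{span}(\mathbf1_P,\mathbf1_Q)$. On this plane $S\mathbf1_P=(p-1)\mathbf1_P+p\mathbf1_Q$ and $S\mathbf1_Q=q\mathbf1_P-(q-1)\mathbf1_Q$, so the two remaining eigenvalues are the roots of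
\[
f(t)=(p-1-t)(1-q-t)-pq=t^2-(p-q)t-\bigl((p-1)(q-1)+pq\bigr).
\]
Here $f(1)=-2q(p-1)$ and $f(-1)=-2p(q-1)$ are negative because $p,q\ge2$. So one root exceeds $1$, the other is below $-1$, and they are $\lambda(S)$ and $-\mu(S)$. Their sum is $p-q$, and the square of their difference is the discriminant $(p-q)^2+4(2pq-n+1)=n^2+4pq-4n+4$.

(b) If $q\le1$, then $S=J-I$, with eigenvalues $n-1$ (simple) and $-1$. If $p\le1$, switching $P$ gives $-(J-I)$.

In both cases the middle eigenvalues are $\pm1$, so $R(S)=n-2$ in \eqref{eq:trace}.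
\end{proof}

Switching preserves the spectrum of $S(G)$ but not $\sigma(G)$. For \eqref{eq:reduction} to be tight one must switch $S_{p,q}$ so that the plane of its extreme eigenvectors becomes orthogonal to $\mathbf1$, and this is what $H(a,b)$ does.

\begin{proposition}\label{prop:H}
Let $a,b\ge1$, $p=2a$, $q=2b$, $n=p+q$. Then $\sigma(H(a,b))=-1+\frac12\sqrt{n^2+4pq-4n+4}$. In particular $\sigma(H(k,k))=-1+\sqrt{n^2/2-n+1}$ for $n=4k$, and $\sigma(H(k+1,k))=-1+\sqrt{n^2/2-n}$ for $n=4k+2$.
\end{proposition}

\begin{proof}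
Let $G=H(a,b)$, $S=S(G)$, $A=A(G)$, $P=P^+\cup P^-$, $Q=Q^+\cup Q^-$, and let $D$ be diagonal with entries $+1$ on $P^+\cup Q^+$ and $-1$ on $P^-\cup Q^-$. The entry of $DS_{p,q}D$ at a pair of vertices is $+1$ exactly when the two signs of $D$ agree and the pair is not inside $Q$, or the signs differ and the pair is inside $Q$. These are the edges of $G$, so $S=DS_{p,q}D$. By Lemma~\ref{lem:Spq} the eigenvectors $x,y$ of $S$ for $\lambda=\lambda(S)$ and $-\mu=-\mu(S)$ lie in $\operatorname{span}(D\mathbf1_P,D\mathbf1_Q)$, which is orthogonal to $\mathbf1$; moreover $\lambda,\mu\le n-1$, since $\lambda^2+\mu^2=(n-1)^2+1$ and $\lambda,\mu>1$.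

By \eqref{eq:A}, $Ax=\nu x$ with $\nu=\frac12(\lambda-1)$, and $x^TA\mathbf1=\nu x^T\mathbf1=0$. A row of $S$ has sum $(a-1)-a+b-b=-1$ on $P$ and $-(b-1)+b+a-a=1$ on $Q$, so
\[
\tfrac1n\mathbf1^TA\mathbf1=\tfrac12\Bigl(n-1+\frac{q-p}n\Bigr)\ge\tfrac12(n-2)\ge\nu.
\]
Thus $z^TAz\ge\nu|z|^2$ on $\operatorname{span}(x,\mathbf1)$, and $\lambda_2(G)\ge\nu$. The same computation with $A(\overline G)$, $y$, $\mu$ and $p-q$ in place of $A$, $x$, $\lambda$ and $q-p$ gives $\lambda_2(\overline G)\ge\frac12(\mu-1)$. So equality holds in \eqref{eq:reduction}, and \eqref{eq:Spq} gives the formula. Finally $4pq=n^2-(p-q)^2$ equals $n^2$ for $H(k,k)$ and $n^2-4$ for $H(k+1,k)$.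
\end{proof}

\section{The idea, on the pentagon}\label{sec:idea}

For $n\le4$ every Seidel matrix is equivalent to some $S_{p,q}$. Indeed, switch so that the first row is $+1$ off the diagonal. For $n\le3$ the result is $S_{n,0}$ or $S_{1,2}$. For $n=4$ count the entries $-1$ among the three remaining pairs: $0$, $1$, $3$ give $S_{4,0}$, $S_{2,2}$, $S_{1,3}$; if there are two, they share a vertex, and switching it leaves a single pair with entry $-1$, which is $S_{2,2}$ again.

The difficulty appears at $n=5$. One would like to prove $R(S)\ge n-2$ by showing that every eigenvalue has absolute value at least $1$, but this is false. Let $S$ belong to the pentagon on $\{0,\dots,4\}$, so $S_{ij}=+1$ for $i-j\equiv\pm1$ and $S_{ij}=-1$ for $i-j\equiv\pm2\pmod5$. Then $S\mathbf1=0$.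

The way around is visible in a simpler bound. If $x$ is a unit eigenvector for $\lambda(S)$, then $\lambda(S)=\sum_{i\ne j}S_{ij}x_ix_j$ can only grow when $S$ is replaced by the sign pattern of $xx^T$. That pattern is a switching of $J-I$, whatever $x$ is, so $\lambda(S)\le n-1$. To control both ends of the spectrum we use $K=\lambda xx^T-\mu yy^T$, with unit eigenvectors $x,y$ for $\lambda=\lambda(S)$ and $-\mu=-\mu(S)$. Since $\operatorname{tr}(Mzz^T)=z^TMz$, we have $\operatorname{tr}(SK)=\lambda^2+\mu^2$.

For the pentagon, $S$ is circulant, so the vectors $(e^{2\pi\mathrm ijk/5})_k$ are eigenvectors with eigenvalues $2\cos\frac{2\pi j}5-2\cos\frac{4\pi j}5$, namely $0$, $\sqrt5$, $-\sqrt5$ for $j=0,\pm1,\pm2$. Put $g=\cos\frac{2\pi}5=\frac{\sqrt5-1}4$ and $h=\cos\frac{4\pi}5=-\frac{\sqrt5+1}4$. Taking real parts for $j=1,2$, we let $x,y$ be the normalizations of $u=(1,g,h,h,g)$ and $v=(1,h,g,g,h)$. As $\lambda=\mu$ and $|u|=|v|$, the matrix $K$ is a positive multiple of $uu^T-vv^T$, whose entries are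
\begin{gather*}
g-h>0\ \text{ at }01,04;\qquad h^2-g^2>0\ \text{ at }23;\qquad h-g<0\ \text{ at }02,03;\\
g^2-h^2<0\ \text{ at }14;\qquad gh-hg=0\ \text{ at }12,13,24,34.
\end{gather*}
Let $S'$ have these signs, and $-1$ at the four pairs where $K$ vanishes. Switching $\{2,3\}$ turns every entry of $S'$ except the one at $14$ into $+1$, so $S'\sim S_{3,2}$. The eigenvalue $0$ has disappeared: the middle eigenvalues of $S'$ are $-1,-1,1$, and $\lambda'=\lambda(S')$, $\mu'=\mu(S')$ satisfy $\lambda'^2+\mu'^2=17$. Now
\[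
10=\operatorname{tr}(SK)\le\sum_{i\ne j}|K_{ij}|=\operatorname{tr}(S'K)\le\sqrt5\,\lambda'+\sqrt5\,\mu'\le\sqrt{10}\,\sqrt{17},
\]
which is the inequality $10\le17$ of Theorem~\ref{thm:seidel}(a). In general we have to describe all sign patterns of matrices $uu^T-vv^T$, and to show that these special Seidel matrices have no eigenvalue in $(-1,1)$.

\section{Sign patterns of $uu^T-vv^T$}\label{sec:signs}

For signs $\varepsilon=(\varepsilon_1,\dots,\varepsilon_n)\in\{\pm1\}^n$ let $T(\varepsilon)$ be the Seidel matrix with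
\[
T(\varepsilon)_{ij}=\varepsilon_{\max(i,j)}\qquad(i\ne j).
\]
It is the matrix $S(G)$ of the threshold graph $G$ built by adding the vertices $1,\dots,n$ in turn, where vertex $k$ is joined to all earlier vertices if $\varepsilon_k=+1$ and to none if $\varepsilon_k=-1$. We call $T(\varepsilon)$ a \emph{threshold matrix}. The sign $\varepsilon_1$ plays no role.

The entry $u_iu_j-v_iv_j$ is the indefinite product of the points $(u_i,v_i)$ and $(u_j,v_j)$ of the plane. Up to a sign, which is a switching, each point lies in the right cone $u\ge|v|$ or in the upper cone $v>|u|$. Products within the right cone are nonnegative and products within the upper cone are nonpositive. A mixed product vanishes when the first point is parallel to $(v_j,u_j)$, the mirror image of the second in the diagonal. So we reflect the upper cone into the right cone and compare slopes; a single linear order then decides all mixed signs.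

\begin{lemma}\label{lem:signs}
Let $u,v\in\mathbb R^n$ and $K=uu^T-vv^T$. There is a Seidel matrix $S'$, switching equivalent to a threshold matrix, with $S'_{ij}K_{ij}=|K_{ij}|$ for all $i\ne j$.
\end{lemma}

\begin{proof}
Replacing $u,v$ by $W^Tu,W^Tv$ for a signed permutation matrix $W$ replaces $K$ by $W^TKW$, and $S'$ has the required property for $K$ if and only if $W^TS'W$ has it for $W^TKW$. So we may reorder the indices and replace any $(u_i,v_i)$ by $-(u_i,v_i)$. Let $X=\{i:|u_i|\ge|v_i|\}$ and $Y=\{i:|u_i|<|v_i|\}$, and choose the signs so that $u_i\ge0$ on $X$ and $v_i>0$ on $Y$. Put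
\[
\tau_i=\begin{cases}v_i/u_i&\text{if }i\in X\text{ and }u_i>0,\\ u_i/v_i&\text{if }i\in Y,\\ 0&\text{if }u_i=v_i=0,\end{cases}
\qquad\varepsilon_i=\begin{cases}+1&\text{if }i\in X,\\-1&\text{if }i\in Y,\end{cases}
\]
and number the indices so that $\tau_1\ge\dots\ge\tau_n$. We show that $\varepsilon_{\max(i,j)}K_{ij}\ge0$ for $i\ne j$; then $S'=T(\varepsilon)$ works.

If $i,j\in X$, then $K_{ij}\ge|u_i||u_j|-|v_i||v_j|\ge0$. If $i,j\in Y$, then $K_{ij}\le|u_i||u_j|-|v_i||v_j|\le0$. Let $i\in X$ and $j\in Y$. If $u_i=0$, then $v_i=0$ and $K_{ij}=0$. Otherwise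
\[
K_{ij}=u_iv_j\Bigl(\frac{u_j}{v_j}-\frac{v_i}{u_i}\Bigr)=u_iv_j(\tau_j-\tau_i),\qquad u_iv_j>0.
\]
If $i>j$, then $\tau_i\le\tau_j$, so $K_{ij}\ge0$, and $\varepsilon_i=+1$. If $j>i$, then $\tau_j\le\tau_i$, so $K_{ij}\le0$, and $\varepsilon_j=-1$.
\end{proof}

We need the comparison with two choices of weights, and we record its equality case.

\begin{proposition}\label{prop:compare}
Let $S$ be a Seidel matrix, $x,y$ unit eigenvectors for $\lambda=\lambda(S)$ and $-\mu=-\mu(S)$, let $\alpha,\beta>0$ and $K=\alpha xx^T-\beta yy^T$. There is a Seidel matrix $S'$, switching equivalent to a threshold matrix, such that $\lambda'=\lambda(S')$ and $\mu'=\mu(S')$ satisfy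
\begin{equation}\label{eq:compare}
\alpha\lambda+\beta\mu\le\alpha\lambda'+\beta\mu'.
\end{equation}
If equality holds, then $S'x=\lambda'x$, $S'y=-\mu'y$, and $S_{ij}=S'_{ij}$ whenever $K_{ij}\ne0$.
\end{proposition}

\begin{proof}
Take $S'$ from Lemma~\ref{lem:signs} with $u=\sqrt\alpha\,x$ and $v=\sqrt\beta\,y$. Since $S$ and $S'$ have zero diagonal,
\[
\alpha\lambda+\beta\mu=\sum_{i\ne j}S_{ij}K_{ij}\le\sum_{i\ne j}|K_{ij}|=\sum_{i\ne j}S'_{ij}K_{ij}=\alpha x^TS'x-\beta y^TS'y\le\alpha\lambda'+\beta\mu'.
\]
Equality in the first step means $S_{ij}K_{ij}=|K_{ij}|=S'_{ij}K_{ij}$ for all $i\ne j$. Equality in the last step means $x^TS'x=\lambda'$ and $y^TS'y=-\mu'$, because $\alpha,\beta>0$.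
\end{proof}

\section{Threshold matrices have no eigenvalue in $(-1,1)$}\label{sec:gap}

In row $k$ of the equation $Tx=tx$, the earlier coordinates enter only through their sum and the later ones only through one signed sum. So we follow these two quantities from $k=1$ to $k=n$. The second must end at $0$; we show that for $|t|<1$ it is always a nonzero multiple of the first, with a ratio that does not depend on $x$ and stays in $(-1,1)$.

\begin{lemma}\label{lem:gap}
Let $n\ge2$. Every eigenvalue $t$ of $T=T(\varepsilon)$ satisfies $|t|\ge1$.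
\end{lemma}

\begin{proof}
Let $Tx=tx$ with $|t|<1$; we show $x=0$. Put $s_k=\sum_{i\le k}x_i$ and $r_k=\sum_{j>k}\varepsilon_jx_j$, so that $s_0=0$ and $r_n=0$. Row $k$ reads
\[
\varepsilon_ks_{k-1}+r_k=tx_k.
\]
We claim that $r_k=c_ks_k$ with $|c_k|<1$ for all $k$, and that for $k\ge2$ we have $c_k\ne0$ and $s_k$ is a nonzero multiple of $s_{k-1}$. Row $1$ gives $r_1=tx_1=ts_1$, so $c_1=t$. Let $k\ge2$, and write $c=c_{k-1}$ and $\eta=\varepsilon_k$. Substituting $r_k=r_{k-1}-\eta x_k=cs_{k-1}-\eta x_k$ in row $k$ gives $(\eta+t)x_k=(\eta+c)s_{k-1}$, and $\eta+t\ne0$ because $|t|<1$. Therefore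
\[
s_k=s_{k-1}+x_k=\frac{2\eta+c+t}{\eta+t}\,s_{k-1},\qquad r_k=\Bigl(c-\frac{\eta(\eta+c)}{\eta+t}\Bigr)s_{k-1}=\frac{ct-1}{\eta+t}\,s_{k-1}.
\]
Since $|c+t|<2$, the number $2\eta+c+t$ is nonzero, with absolute value $2+\eta(c+t)$. Hence $r_k=c_ks_k$ with $c_k=(ct-1)/(2\eta+c+t)$, and $c_k\ne0$ since $|ct|<1$. Finally $|c_k|<1$, because
\[
\bigl(2+\eta(c+t)\bigr)-(1-ct)=(1+\eta c)(1+\eta t)>0.
\]
This proves the claim. As $n\ge2$, we have $c_n\ne0$, so $r_n=0$ gives $s_n=0$. Going backwards, $s_{n-1}=\dots=s_1=0$, and $x=0$.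
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:seidel}(a)]
Apply Proposition~\ref{prop:compare} with $\alpha=\lambda$, $\beta=\mu$. By Lemma~\ref{lem:gap}, $R(S')\ge n-2$, so $\lambda'^2+\mu'^2\le(n-1)^2+1$ by \eqref{eq:trace}. With the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:chain}
\lambda^2+\mu^2\le\lambda\lambda'+\mu\mu'\le\sqrt{\lambda^2+\mu^2}\sqrt{\lambda'^2+\mu'^2}\le\sqrt{\lambda^2+\mu^2}\sqrt{(n-1)^2+1}.
\end{equation}
This is the first bound, and $(\lambda+\mu)^2\le2(\lambda^2+\mu^2)$ gives the second.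
\end{proof}

\begin{proof}[Proof of the inequality in Theorem~\ref{thm:main}]
By \eqref{eq:reduction} and Theorem~\ref{thm:seidel}(a),
\[
\sigma(G)\le-1+\tfrac12\sqrt{2(n-1)^2+2}=-1+\sqrt{\tfrac{n^2}2-n+1}.\qedhere
\]
\end{proof}

\section{The cases of equality}\label{sec:equality}

Equality in \eqref{eq:chain} forces all middle eigenvalues of $S'$ to be $\pm1$. Then $S'^2-I$ has rank at most $2$, and one $3\times3$ minor decides which threshold matrices allow this.

\begin{lemma}\label{lem:rigid}
If all middle eigenvalues of $T=T(\varepsilon)$ are $\pm1$, then $T\sim S_{p,q}$ for some $p+q=n$.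
\end{lemma}

\begin{proof}
Set $\varepsilon_1=\varepsilon_2=\eta$ and cut $\varepsilon$ into maximal constant blocks, with signs $\eta,-\eta,\eta,\dots$. Suppose first that there are at most two blocks. Then $T$ has entries $\eta$ inside the first block and $-\eta$ elsewhere. For $\eta=-1$ this is $S_{p,q}$ with $Q$ the first block; for $\eta=+1$ it becomes $S_{p,q}$, with $P$ the first block, after switching the second block.

Suppose there are at least three blocks. Let the first two have sizes $a+1$ and $b$, with $a,b\ge1$, and let $i_1=1$, $i_2=a+2$, $i_3=a+b+2$ be the first indices of the first three blocks. Let $M=T^2-I$ and $N=n-2$. Then $M_{ii}=N$, and for $i<j$ we have $M_{ij}=N-2d_{ij}$, where $d_{ij}$ counts the $k\notin\{i,j\}$ with $T_{ik}\ne T_{jk}$. An index $k>j$ never counts, an index $i<k<j$ counts if $\varepsilon_k\ne\varepsilon_j$, and an index $k<i$ counts if $\varepsilon_i\ne\varepsilon_j$. For the pair $i_1,i_2$ the $a$ other indices of the first block count. For $i_1,i_3$ the $b$ indices of the second block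 count. For $i_2,i_3$ the $a+1$ indices of the first block and the $b-1$ other indices of the second block count. In the principal minor of $M$ on $i_1,i_2,i_3$ we subtract the first row from the other rows and then the first column from the other columns:
\[
\det\begin{pmatrix}N&N-2a&N-2b\\N-2a&N&N-2a-2b\\N-2b&N-2a-2b&N\end{pmatrix}=\det\begin{pmatrix}N&-2a&-2b\\-2a&4a&0\\-2b&0&4b\end{pmatrix},
\]
which equals $16abN-16a^2b-16ab^2=16ab(N-a-b)$. Since $M$ has rank at most $2$, the minor vanishes, so $n=a+b+2=i_3$: the third block is the single index $n$. Switching $n$ replaces $\varepsilon_n$ by $-\eta$ and leaves two blocks.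
\end{proof}

Lemma~\ref{lem:rigid} identifies $S'$, not $S$. The two may differ where $K$ vanishes, as they did for the pentagon, so we must show that in the case of equality $K$ has no zero off the diagonal.

\begin{proof}[Proof of Theorem~\ref{thm:seidel}(b)]
The ``if'' part is in Lemma~\ref{lem:Spq}. For $n=2$ both Seidel matrices are equivalent to $S_{2,0}$, so let $n\ge3$ and $\lambda^2+\mu^2=(n-1)^2+1$. Then equality holds throughout \eqref{eq:chain}. The last step gives $R(S')=n-2$, so all middle eigenvalues of $S'$ are $\pm1$ by Lemma~\ref{lem:gap}. The Cauchy--Schwarz step, for two vectors of equal length, gives $(\lambda,\mu)=(\lambda',\mu')$. The first step gives the conclusions of Proposition~\ref{prop:compare}. By Lemmas~\ref{lem:rigid} and~\ref{lem:Spq}, after applying one signed permutation to $S,S',K,x,y$, we have $S'=S_{p,q}$ with $p,q\ge2$ or $S'=\pm(J-I)$.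

Let $S'=S_{p,q}$ with $p,q\ge2$. Then $K=\lambda'xx^T-\mu'yy^T$ is the part of the spectral decomposition of $S'$ that belongs to the two simple extreme eigenvalues. The projections onto the eigenspaces for $-1$ and $+1$ are $I-\frac1pJ$ on the block $P$ and $I-\frac1qJ$ on the block $Q$. Hence
\[
K=S'+\begin{pmatrix}I-\frac1pJ&0\\0&-(I-\frac1qJ)\end{pmatrix}=\begin{pmatrix}(1-\frac1p)J&J\\J&-(1-\frac1q)J\end{pmatrix},
\]
which has no zero entry.

Let $S'=\pm(J-I)$. Now one extreme eigenvalue has absolute value $1$, and its unit eigenvector $z\in\{x,y\}$ need not be unique, while the other eigenvector is $\mathbf1/\sqrt n$ up to sign, for the eigenvalue $\pm(n-1)$. So $\pm K_{ij}=\frac{n-1}n-z_iz_j$, and for $i\ne j$ we have $z_iz_j\le\frac12(z_i^2+z_j^2)\le\frac12<\frac{n-1}n$ because $n\ge3$.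

In both cases $K_{ij}\ne0$ for $i\ne j$, so $S=S'$.
\end{proof}

To return to graphs we use the condition $x,y\perp\mathbf1$ of Lemma~\ref{lem:reduction}, which selects one graph from the switching class and imposes a parity condition.

\begin{lemma}\label{lem:parity}
Let $S\sim S_{p,q}$ with $p,q\ge2$, and suppose that $S$ has eigenvectors $x,y\perp\mathbf1$ for $\lambda(S)$ and $-\mu(S)$. Then $p$ and $q$ are even, and $S=S(G)$ for a graph $G\cong H(p/2,q/2)$.
\end{lemma}

\begin{proof}
After relabeling the indices, which fixes $\mathbf1$, we have $S=DS_{p,q}D$ with $D$ a diagonal $\pm1$ matrix. By Lemma~\ref{lem:Spq}(a), $x$ and $y$ span the plane $\operatorname{span}(D\mathbf1_P,D\mathbf1_Q)$, so $D\mathbf1_P\perp\mathbf1$ and $D\mathbf1_Q\perp\mathbf1$. Thus $D$ has equally many entries $+1$ and $-1$ on $P$, and also on $Q$. Splitting $P$ and $Q$ by the sign of $D$ gives the description of $S(H(p/2,q/2))$ in the proof of Proposition~\ref{prop:H}.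
\end{proof}

\begin{proof}[Proof of the equality statement in Theorem~\ref{thm:main}]
The graph $H(k,k)$ attains the bound by Proposition~\ref{prop:H}. Conversely, let $G$ attain it. For $n=2$ we have $\sigma(G)=-1+0$ and the bound is $0$, so $n\ge3$. Let $S=S(G)$, $\lambda=\lambda(S)$, $\mu=\mu(S)$. Equality holds in \eqref{eq:reduction}, and
\[
2(n-1)^2+2=(\lambda+\mu)^2=2(\lambda^2+\mu^2)-(\lambda-\mu)^2.
\]
By Theorem~\ref{thm:seidel}(a), $\lambda=\mu$ and $\lambda^2+\mu^2=(n-1)^2+1$, so $S\sim S_{p,q}$ by Theorem~\ref{thm:seidel}(b). Case (b) of Lemma~\ref{lem:Spq} is excluded, since $n-2\ne0$. So $p,q\ge2$, and $p=q$ by \eqref{eq:Spq}. Lemmas~\ref{lem:reduction} and~\ref{lem:parity} give $p=q=2k$, $n=4k$ and $G\cong H(k,k)$.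
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:other}(b)]
Write $n=4k+2$ with $k\ge1$. The graph $H(k+1,k)$ gives the lower bound by Proposition~\ref{prop:H}. The upper bound is strict by Theorem~\ref{thm:main}, since $4\nmid n$.
\end{proof}

\section{Odd order}\label{sec:odd}

The step $(\lambda+\mu)^2\le2(\lambda^2+\mu^2)$ loses nothing only if $\lambda=\mu$. As the trace is zero, this requires the middle eigenvalues to have sum zero. For $S_{p,p}$ they are $p-1$ copies of each of $\pm1$, but an odd number of values $\pm1$ cannot cancel. So for a threshold matrix of odd order either $\lambda\ne\mu$ or some middle eigenvalue moves away from $\pm1$, and both effects decrease $\lambda+\mu$. This argument needs Lemma~\ref{lem:gap}, so it is run on $S'$, and the comparison must be made for $\lambda+\mu$ itself, that is, with equal weights.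

\begin{proof}[Proof of Theorem~\ref{thm:seidel}(c)]
Let $n\ge3$ be odd. Proposition~\ref{prop:compare} with $\alpha=\beta=1$ gives $S'$ with $\lambda+\mu\le\lambda'+\mu'$. By Lemma~\ref{lem:gap} the middle eigenvalues of $S'$ are $\theta_i=\pm(1+\delta_i)$ with $\delta_i\ge0$. Put $\Delta=\sum_i\delta_i$. Then $R(S')=\sum_i(1+\delta_i)^2\ge n-2+2\Delta$. Since $n-2$ is odd, the numbers of positive and of negative $\theta_i$ differ by at least $1$, and $\operatorname{tr}S'=0$ gives $|\lambda'-\mu'|=|\sum_i\theta_i|\ge1-\Delta$. By \eqref{eq:trace},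
\begin{align*}
(\lambda'+\mu')^2&=2n(n-1)-2R(S')-(\lambda'-\mu')^2\\
&\le2n^2-4n+4-\bigl(4\Delta+(\lambda'-\mu')^2\bigr).
\end{align*}
If $\Delta\ge1$, the last bracket is at least $4$. If $\Delta<1$, it is at least $4\Delta+(1-\Delta)^2=(1+\Delta)^2$. Hence
\begin{equation}\label{eq:odd}
(\lambda+\mu)^2\le(\lambda'+\mu')^2\le2n^2-4n+3,
\end{equation}
and equality in the second step requires $\Delta=0$ and $|\lambda'-\mu'|=1$.

For $n\ge5$ take $S_{p,q}$ with $p-q=1$; then $p,q\ge2$ and $4pq=n^2-1$, so \eqref{eq:Spq} gives $(\lambda+\mu)^2=2n^2-4n+3$. For $n=3$ the matrix $J-I$ has $\lambda+\mu=2+1=3$, and $2\cdot9-12+3=9$.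
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:other}(a)]
By \eqref{eq:reduction} and \eqref{eq:odd}, $\sigma(G)\le-1+\frac12\sqrt{2n^2-4n+3}=-1+\sqrt{n^2/2-n+3/4}$. Suppose equality holds. By Lemma~\ref{lem:reduction} we may run the preceding proof for $S=S(G)$ with eigenvectors $x,y\perp\mathbf1$, and equality holds in both steps of \eqref{eq:odd}. By Proposition~\ref{prop:compare}, $x$ and $y$ are eigenvectors of $S'$ for $\lambda'$ and $-\mu'$. Since $\Delta=0$, Lemma~\ref{lem:rigid} gives $S'\sim S_{p,q}$. If $p,q\ge2$, Lemma~\ref{lem:parity} applied to $S'$ makes $p$ and $q$ even, which is impossible for odd $n=p+q$. Otherwise $S'\sim\pm(J-I)$ and $1=|\lambda'-\mu'|=n-2$, so $n=3$. Then one of $x,y$ belongs to the simple eigenvalue $\pm2$ of $S'$ and has entries $\pm1/\sqrt3$; three such entries do not sum to zero, contrary to $x,y\perp\mathbf1$. So the inequality is strict.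
\end{proof}

\begin{thebibliography}{1}

\bibitem{HL}
Xueyi Huang and Huiqiu Lin,
\emph{Signless Laplacian eigenvalue problems of Nordhaus-Gaddum type},
arXiv:1904.13225 (2019).

\end{thebibliography}
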